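# Blowing up the projective plane raises the Yamabe invariant

## 1. The sharp $L^4$ inequality on $S^2\times H^2$

These notes answer a question about a number $Y(M)$, the Yamabe invariant, attached to a closed smooth manifold $M$: if $M$ is a compact Kähler surface and we blow up a point, does $Y(M)$ stay the same? Section 2 makes this precise. The answer will rest on one inequality, on the noncompact space $S^2\times\mathbb R^2$. We begin with a close relative of that space for which the inequality is easy.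

Let $g$ be a Riemannian metric on a $4$-manifold, with scalar curvature $s_g$. Put
$$Q_g(f)=\int\big(6|\nabla f|^2+s_gf^2\big)\,d\mu_g .$$
For a positive function $\varphi$ the textbook formulas are $d\mu_{\varphi^2g}=\varphi^4d\mu_g$ and $s_{\varphi^2g}=\varphi^{-3}(-6\Delta\varphi+s_g\varphi)$. They give, for compactly supported $f$,
$$Q_{\varphi^2g}(f)=Q_g(\varphi f),\qquad \|f\|_{L^4(\varphi^2g)}=\|\varphi f\|_{L^4(g)}. \tag{1.1}$$
The second identity is clear. For the first, $|\nabla f|^2_{\varphi^2g}\,d\mu_{\varphi^2g}=\varphi^2|\nabla f|_g^2\,d\mu_g$, so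
$$Q_{\varphi^2g}(f)=\int 6\varphi^2|\nabla f|^2+\varphi f^2(-6\Delta\varphi+s_g\varphi)\,d\mu_g,$$
and integration by parts gives $-6\int\varphi f^2\Delta\varphi=6\int f^2|\nabla\varphi|^2+2\varphi f\nabla\varphi\cdot\nabla f$. The sum is $\int6|\nabla(\varphi f)|^2+s_g(\varphi f)^2$.

Let $K_0$ be the sharp constant in the Sobolev inequality $\int_{\mathbb R^4}|\nabla v|^2\ge K_0\|v\|_4^2$. By stereographic projection $6K_0$ is the Yamabe constant of the round sphere $S^4$ (scalar curvature $12$, volume $8\pi^2/3$):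
$$6K_0=12\Big(\frac{8\pi^2}3\Big)^{1/2}=8\sqrt6\,\pi,\qquad K_0^2=\frac{32\pi^2}3. \tag{1.2}$$

**Proposition 1.1.** For $f\in C_c^\infty(S^2\times H^2)$, where $S^2$ is the unit sphere and $H^2$ the hyperbolic plane of curvature $-1$,
$$\int|\nabla f|^2\ge K_0\|f\|_4^2. \tag{1.3}$$

**Proof.** On $\mathbb R\times(\mathbb R^3\setminus 0)\ni(t,x)$ put $\varrho=|x|$. Then
$$dt^2+|dx|^2=dt^2+d\varrho^2+\varrho^2g_{S^2}=\varrho^2\Big(\frac{dt^2+d\varrho^2}{\varrho^2}+g_{S^2}\Big).$$
The bracket is the metric of $S^2\times H^2$, with $H^2$ in the half-plane model. Its scalar curvature is $2-2=0$, and the flat metric is scalar-flat as well. So (1.1) with $\varphi=\varrho$ and $v=f/\varrho$ reads $\int_{\mathbb R^4}|\nabla v|^2=\int|\nabla f|^2$ and $\int v^4=\int f^4$. The sharp Sobolev inequality for $v$ is (1.3). $\square$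

Now replace $H^2$ by the flat plane. Two things change. The scalar curvature becomes $2$ instead of $0$, so the quadratic form acquires a term in $f^2$, which helps. But the product is no longer conformal to a piece of $\mathbb R^4$, so the sharp Sobolev inequality no longer applies directly. We ask how large the constant in the inequality on $S^2\times\mathbb R^2$ is.

## 2. Yamabe invariants, blowups, and long thin sphere bundles

**Definition (Yamabe constant and invariant).** Let $M$ be a closed smooth manifold of dimension $n\ge3$, and let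
$$\mathcal E(g)=\frac{\int_Ms_g\,d\mu_g}{\mathrm{Vol}(M,g)^{(n-2)/n}}.$$
For a conformal class $\mathcal C$, the Yamabe constant is $Y(M,\mathcal C)=\inf_{g\in\mathcal C}\mathcal E(g)$, a real number. The Yamabe invariant is $Y(M)=\sup_{\mathcal C}Y(M,\mathcal C)$.

In dimension $4$ the formulas above give, for $u>0$,
$$\mathcal E(u^2g)=\frac{Q_g(u)}{\|u\|_{L^4(g)}^2},$$
so $Y(M,[g])$ is the best constant $c$ in $Q_g(u)\ge c\|u\|_4^2$ for smooth $u>0$. A lower bound for $Y(M)$ is therefore a Sobolev inequality for one well-chosen conformal class.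

For a compact complex surface, $Y$ is computed for the underlying $4$-manifold. A surface has Kodaira dimension $\kappa=-\infty$ when no positive power of its canonical bundle has a nonzero section; for example, $\mathbb{CP}^2$ has canonical bundle $\mathcal O(-3)$, and $\mathcal O(-3m)$ has no sections for $m\ge1$. Blowing up a point of $M$ gives a surface $\widehat M$ diffeomorphic to $M\#\overline{\mathbb{CP}^2}$. We quote the following.

- (LeBrun) If $M$ is a connected compact complex surface admitting a Kähler metric, then $Y(M)$ is positive if $\kappa=-\infty$, zero if $\kappa=0$ or $1$, negative if $\kappa=2$.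
- If $M$ is of general type with minimal model $X$, then $Y(M)=Y(X)=-4\pi\sqrt{2c_1(X)^2}$.
- Hence for Kähler surfaces with $\kappa=0,1,2$ the number $Y$ is unchanged by blowing up.
- $Y(\mathbb{CP}^2)=12\sqrt2\,\pi$.

The question, posed in Michael Albanese, "The Yamabe invariants of Inoue surfaces, Kodaira surfaces, and their blowups", arXiv:2005.09494 (2020), is whether $Y(\widehat M)=Y(M)$ also holds for every connected compact Kähler surface with $\kappa=-\infty$. We show that it already fails for $M=\mathbb{CP}^2$.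

**The blowup of $\mathbb{CP}^2$ as a sphere bundle.** Let $p=[v]\in\mathbb{CP}^2$. The blowup at $p$ is the set of pairs $(\ell,x)$ with $\ell$ a line through $p$ and $x\in\ell$. Sending $(\ell,x)$ to $\ell$ makes it a $\mathbb{CP}^1$-bundle over the pencil of lines through $p$. Choose the complement $\mathbb C^2=v^\perp$ in $\mathbb C^3$; a line through $p$ is $\mathbb P(\mathbb Cv\oplus L)$ for a unique $1$-dimensional $L\subset\mathbb C^2$. So the blowup is $\mathbb P(\mathcal O\oplus\mathcal O(-1))\cong\mathbb P(\mathcal O\oplus\mathcal O(1))\to\mathbb{CP}^1$, the Hirzebruch surface $F_1$. A Hermitian metric on the rank-two bundle (here, the one induced from $\mathbb C^3$) reduces the structure group to $PU(2)\cong SO(3)$, acting on $\mathbb{CP}^1=S^2$ by rotations.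

**Gluing gives exactly equality.** The first tool one reaches for is the inequality of Kobayashi (Math. Ann. 279 (1987)): $Y(M_1\#M_2)\ge\min\{Y(M_1),Y(M_2)\}$ for closed connected manifolds of the same dimension $\ge3$ with positive Yamabe invariants. As $Y$ does not see orientations, $Y(\overline{\mathbb{CP}^2})=12\sqrt2\,\pi$, and so $Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})\ge12\sqrt2\,\pi$. This is $Y(\mathbb{CP}^2)$ on the nose, and is compatible with both answers. We need a strict inequality, hence a better conformal class.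

**Stretching the base.** To see which class to take, look at $S^2\times S^2_R$, where the second sphere has radius $R$. Here $s=2+2/R^2$ and the volume is $16\pi^2R^2$, so
$$\mathcal E=\Big(2+\frac2{R^2}\Big)4\pi R=8\pi\Big(R+\frac1R\Big).$$
For $R=1$ this is $16\pi<12\sqrt2\,\pi$, so the Yamabe constant, an infimum, is too small there. For large $R$ the value is large, but it is not the Yamabe constant, since every Yamabe constant of a closed $4$-manifold is at most $8\sqrt6\,\pi$ (Aubin). When the base is huge, one must also consider functions concentrated over a small part of the base, and these see only $S^2\times\mathbb R^2$. So the sharp constant on $S^2\times\mathbb R^2$ should govern all $S^2$-bundles with a stretched base, twisted or not. Section 4 proves this.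

## 3. The constant $K$ and the theorems

Let $X=S^2\times\mathbb R^2$ with $g_0=g_{S^2}+|dy|^2$, where $S^2$ is the unit sphere, so $s_{g_0}=2$. Put
$$\mathsf E(u)=\int_X|\nabla u|^2+\tfrac13u^2,\qquad K=\inf_{0\ne u\in C_c^\infty(X)}\frac{\mathsf E(u)}{\|u\|_{L^4}^2}.$$
Thus $Q_{g_0}=6\mathsf E$.

The embedding $H^1(X)\subset L^4(X)$ is continuous: $X$ is homogeneous, so the Sobolev constant of a unit ball does not depend on the ball, and if unit balls $B_i$ cover $X$ with bounded overlap, then $\int u^4\le\sum_i\int_{B_i}u^4\le C\sum_i\|u\|_{H^1(B_i)}^4\le C\big(\sum_i\|u\|_{H^1(B_i)}^2\big)^2\le C\|u\|_{H^1}^4$. Hence $K>0$, and by density $\mathsf E(u)\ge K\|u\|_4^2$ for all $u\in H^1(X)$.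

**Theorem 3.1.** $6K>\frac{24\sqrt{14}}5\pi$, equivalently $K^2>8\pi^2\cdot\frac{28}{25}$.

**Theorem 3.2.** If $E$ is the total space of an $S^2$-bundle with structure group $SO(3)$ over a closed connected surface, then $Y(E)\ge6K>\frac{24\sqrt{14}}5\pi$.

**Corollary 3.3.**
$$Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})>\tfrac{24\sqrt{14}}5\pi=12\sqrt2\,\pi\sqrt{28/25}\ (\approx56.42)\;>\;12\sqrt2\,\pi=Y(\mathbb{CP}^2)\ (\approx53.31).$$
Hence the Yamabe invariant is not always unchanged by blowing up a Kähler surface of Kodaira dimension $-\infty$.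

**Proof of Corollary 3.3 from Theorem 3.2.** By Section 2 the blowup of $\mathbb{CP}^2$ is an $S^2$-bundle over $S^2$ with structure group $SO(3)$. $\square$

It helps to measure everything by the number $K^2/8\pi^2$. The value $1$ corresponds to $6K=12\sqrt2\,\pi$, that is, to $\mathbb{CP}^2$; the value $K_0^2/8\pi^2=\frac43$ corresponds to $S^4$. We have to show that $K^2/8\pi^2$ exceeds $1.12$.

**Example 3.4 (a Gaussian, by hand).** Let $u=e^{-ar^2}$ with $r=|y|$, independent of the point of $S^2$. Then $\int_{\mathbb R^2}u^2=\frac\pi{2a}$, $\int_{\mathbb R^2}|\nabla u|^2=\pi$ and $\int_{\mathbb R^2}u^4=\frac\pi{4a}$. So $\mathsf E(u)=4\pi^2\big(1+\frac1{6a}\big)$, $\|u\|_4^2=\pi/\sqrt a$, and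
$$\frac{\mathsf E(u)}{\|u\|_4^2}=4\pi\Big(\sqrt a+\frac1{6\sqrt a}\Big).$$
The minimum is at $a=\frac16$, with value $\frac{8\pi}{\sqrt6}=K_0$. So $K\le K_0$. In fact $K<K_0$. Otherwise $u=e^{-r^2/6}$ would be a minimiser over $H^1(X)$ and would satisfy $-\Delta u+\frac13u=cu^3$ with a constant $c>0$. But $-\Delta u+\frac13u=(1-\frac{r^2}9)u$, which vanishes at $r=3$.

So
$$K<K_0, \tag{3.1}$$
and the flat plane is strictly worse than the hyperbolic one. We must show that it is not much worse.

## 4. Sphere bundles with a stretched base: $Y(E)\ge6K$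

Let $\pi:E\to\Sigma$ be as in Theorem 3.2. For the trivial bundle over a flat torus, the stretched metric is locally isometric to $X$, and only the localization (Steps 3 and 4 below) is needed. In general the base is curved and the bundle is twisted; Steps 1 and 2 show that both effects disappear in the limit.

**Step 1: the metrics, and their local limit.** Fix a metric $h$ on $\Sigma$ and an $SO(3)$-connection on $E$. For $R\ge1$ let $g_R$ be the unit round metric on the fibres (well defined because $SO(3)$ acts by isometries) and $R^2\pi^*h$ on horizontal vectors, with horizontal $\perp$ vertical. Cover $\Sigma$ by finitely many compact sets $C_i$, each in the interior of a chart domain $U_i$ over which $E$ is trivialised. Over $U_i$ the horizontal lift of $\partial_k$ is $\partial_k-a_k\theta$ with $a_k(y)\in\mathfrak{so}(3)$, so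
$$g_R=R^2h_{kl}(y)\,dy^kdy^l+\big|d\theta+a_k(y)\theta\,dy^k\big|^2 .$$
For $p\in C_i$ substitute $y=p+R^{-1}S_pz$ with $S_p=h(p)^{-1/2}$. The base coefficients become $S_p^Th(p+R^{-1}S_pz)S_p$, which equal the identity at $z=0$ and whose $z$-derivatives carry factors $R^{-1}$. The connection coefficients become $R^{-1}(S_p^Ta)(p+R^{-1}S_pz)$. So for fixed $\Lambda$, as $R\to\infty$,
$$g_R\to g_0=g_{S^2}+|dz|^2\quad\text{in }C^2\text{ on }S^2\times\{|z|\le\Lambda\},$$
uniformly in $p$ and $i$. In particular $s_{g_R}\to2$ uniformly on $E$.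

**Step 2: the inequality for functions of small support.** By Step 1, for every $\Lambda$ and $\delta\in(0,1)$ there is $R(\Lambda,\delta)$ such that for $R\ge R(\Lambda,\delta)$, on all these sets, $(1+\delta)^{-1}g_0\le g_R\le(1+\delta)g_0$ and $|s_{g_R}-2|\le\delta$. Volume elements then differ by a factor between $(1+\delta)^{-2}$ and $(1+\delta)^2$, and $|\nabla f|^2_{g_R}\ge(1+\delta)^{-1}|\nabla f|^2_{g_0}$. So for smooth $f$ with compact support in such a set,
$$Q_{g_R}(f)\ge(1+\delta)^{-3}\big(1-\tfrac\delta2\big)6\mathsf E(f),\qquad\|f\|^2_{L^4(g_R)}\le(1+\delta)\|f\|_{L^4(g_0)}^2,$$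
and by the definition of $K$
$$Q_{g_R}(f)\ge c_\delta\,6K\,\|f\|^2_{L^4(g_R)},\qquad c_\delta=(1+\delta)^{-4}\big(1-\tfrac\delta2\big). \tag{4.1}$$

**Step 3: a partition with small gradient.** We cut an arbitrary function into pieces to which (4.1) applies. Embed $\Sigma\hookrightarrow\mathbb R^N$ smoothly. As $\Sigma$ is compact and connected, the Euclidean distance and $d_h$ are comparable on $\Sigma$. Let $b\ge0$ be a smooth bump function on $\mathbb R^N$, positive on $[0,1]^N$, and $\chi=b\big/\big(\sum_{j\in\mathbb Z^N}b(\cdot-j)^2\big)^{1/2}$. Then $\chi\in C_c^\infty(\mathbb R^N)$ and $\sum_j\chi(x-j)^2=1$. For $L\ge1$ let $\chi_j(x)=\chi(Rx/L-j)$, restricted to $\Sigma$ and pulled back to $E$. There is a constant $C$, independent of $R$ and $L$, with the following properties.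

First, $\sum_j\chi_j^2=1$ and $\sum_j|\nabla\chi_j|^2_{g_R}\le C/L^2$. Indeed $\chi_j$ comes from the base, so $|\nabla\chi_j|_{g_R}=R^{-1}|d\chi_j|_h\le C'R^{-1}\cdot R/L$, and at each point a bounded number of the $\chi_j$ are nonzero.

Second, if $\chi_j\not\equiv0$ on $\Sigma$, its support has Euclidean diameter at most a constant times $L/R$, so it lies over a set of $R^2h$-diameter at most $CL$. Choose $p$ in this set and let $\Lambda=3CL$. For $R$ large, $R^2h\ge\frac14|dz|^2$ on $\{|z|\le\Lambda\}$ by Step 1. A path from $p$ of $R^2h$-length at most $\frac54CL$ has $z$-length at most $\frac52CL<\Lambda$ as long as it stays in $\{|z|\le\Lambda\}$; so it never leaves $\{|z|\le\frac52CL\}$. Every point of the support is joined to $p$ by such a path. Hence (4.1) applies to $\chi_jv$ for every smooth $v$.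

**Step 4: summation.** Let $v\in C^\infty(E)$, $v>0$. Differentiating $\sum\chi_j^2=1$ gives $\sum\chi_j\nabla\chi_j=0$, so $\sum_j|\nabla(\chi_jv)|^2=|\nabla v|^2+v^2\sum_j|\nabla\chi_j|^2$ and
$$Q_{g_R}(v)\ge\sum_jQ_{g_R}(\chi_jv)-\frac{6C}{L^2}\int v^2 .$$
Fix $L,\delta$ and let $R$ be large. By (4.1), $Q_{g_R}(\chi_jv)\ge c_\delta6K\|\chi_jv\|_4^2$. Since $s_{g_R}\ge1$, we have $\int v^2\le Q_{g_R}(v)$. By the triangle inequality in $L^2$,
$$\|v\|_4^2=\|v^2\|_2\le\sum_j\|\chi_j^2v^2\|_2=\sum_j\|\chi_jv\|_4^2 .$$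
Therefore $\big(1+\frac{6C}{L^2}\big)Q_{g_R}(v)\ge c_\delta6K\|v\|_4^2$ for all such $v$, that is,
$$Y(E)\ge Y(E,[g_R])\ge\frac{c_\delta\,6K}{1+6C/L^2}.$$
Letting $\delta\to0$ and $L\to\infty$ gives $Y(E)\ge6K$. So Theorem 3.2 follows from Theorem 3.1, and everything below concerns $X=S^2\times\mathbb R^2$. $\square$

## 5. An area-preserving map from $H^2$ to $\mathbb R^2$

We transplant (1.3) to $X$. A conformal map of the second factors would preserve the gradient there but spoil the $L^4$ norm. An area-preserving map keeps $\int u^4$, $\int u^2$ and the $S^2$-gradient exactly, and only the radial derivative is distorted.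

**Notation.** Let $d\sigma$ be the normalised measure on $S^2$, of total mass $1$. For functions on $X$ that are radial in $y$ (that is, functions of $r$ and $\theta\in S^2$) put
$$\langle f\rangle=\frac1{8\pi^2}\int_Xf=\int_{S^2}\int_0^\infty f\,r\,dr\,d\sigma ,$$
and for $u=u(r,\theta)$
$$n=\langle u^4\rangle,\quad G=\langle u_r^2\rangle,\quad T=\langle|\nabla_\theta u|^2\rangle,\quad M=\langle u^2\rangle,\quad V=\langle r^2u_r^2\rangle,\quad P=\langle r^2u^4\rangle .$$
So $\mathsf E(u)=8\pi^2(G+T+\frac M3)$ and $\|u\|_4^2=(8\pi^2n)^{1/2}$.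

**Lemma 5.1.** If $u\in C^\infty(X)$ is radial in $y$ and $u,|\nabla u|=O(e^{-r/2})$, then
$$G\big(T+\tfrac14V\big)\ge\tfrac n3. \tag{5.1}$$

**Proof.** **Step 1: reduction to compact support.** Let $\eta\in C_c^\infty([0,\infty))$, $0\le\eta\le1$, $\eta=1$ on $[0,1]$, $\eta=0$ on $[2,\infty)$, and $u_k=\eta(r/k)u$. Since $|\partial_r(\eta(r/k))|\le\frac Ck1_{\{k\le r\le2k\}}$, we have $(1+r^2)(\partial_r\eta(r/k))^2u^2\le C1_{\{r\ge k\}}u^2$. By dominated convergence $G,T,V,n$ for $u_k$ converge to those for $u$. So we may assume that $u$ has compact support.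

**Step 2: transplantation.** In geodesic polar coordinates $(\rho,\varphi)$ on $H^2$ the area element is $\sinh\rho\,d\rho\,d\varphi$. The map $(\rho,\varphi)\mapsto(r,\varphi)$ with $r=2\sinh\frac\rho2$ is a diffeomorphism $H^2\to\mathbb R^2$, because $r$ is an increasing function of $\rho$ onto $[0,\infty)$ with positive derivative and $2\sinh(\rho/2)/\rho$ is a smooth positive function of $\rho^2$. It preserves area:
$$r\,dr=2\sinh\tfrac\rho2\cosh\tfrac\rho2\,d\rho=\sinh\rho\,d\rho .$$
Let $\tilde u(\rho,\theta)=u(2\sinh\frac\rho2,\theta)\in C_c^\infty(S^2\times H^2)$. Then $\tilde u_\rho^2=u_r^2\cosh^2\frac\rho2=u_r^2\big(1+\frac{r^2}4\big)$, so (1.3) for $\tilde u$ reads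
$$8\pi^2\big(G+T+\tfrac V4\big)\ge K_0(8\pi^2n)^{1/2}.$$

**Step 3: scaling.** The plane $\mathbb R^2$ has dilations, which $H^2$ does not have, and they improve the inequality. Apply it to $u(\lambda r,\theta)$, $\lambda>0$: here $G$ is unchanged and $T,V,n$ are multiplied by $\lambda^{-2}$. Multiplying the result by $\lambda$ and using $K_0^2/8\pi^2=\frac43$,
$$\lambda G+\lambda^{-1}\big(T+\tfrac V4\big)\ge\tfrac2{\sqrt3}\sqrt n .$$
The infimum of the left side over $\lambda>0$ is $2\sqrt{G(T+V/4)}$. Squaring gives (5.1). $\square$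

**Where direct comparison stops.** Suppose that for some $u$ we knew $\frac V4\le\frac M3$. Then
$$G+T+\tfrac M3\ge G+\big(T+\tfrac V4\big)\ge2\sqrt{G(T+\tfrac V4)}\ge\tfrac2{\sqrt3}\sqrt n,$$
which is $\mathsf E(u)\ge K_0\|u\|_4^2$. But $V$ cannot be bounded by $M$: for a bump $\psi$ supported in $1<r<2$ and $u=\psi(r)\sin(kr)$, $M$ stays bounded while $V$ grows like $k^2$. Nor can this be repaired by looking only at gentle functions: the Gaussian $e^{-ar^2}$ has $M=\frac1{4a}$ and $V=\frac1{2a}$, so $\frac V4=\frac1{8a}>\frac1{12a}=\frac M3$. And by (3.1) the conclusion $\mathsf E(u)\ge K_0\|u\|_4^2$ is false for some $u$.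

What we can do is test the inequality on a minimiser only. A minimiser solves a differential equation, and such equations carry Pohozaev identities, which will give the value of $V$ exactly: $\frac V4=\frac M3+\frac P{12}$. The comparison misses by $\frac P{12}$, and the rest is to bound $P$. So we need a minimiser, radial in $y$, smooth, with enough decay (Sections 6 and 7), then the identities (Section 8), then the bound (Section 9).

## 6. A minimiser radial in $y$

**Definition (Schwarz symmetrisation).** For a continuous compactly supported $f\ge0$ on $\mathbb R^2$, let $f^*(y)=\sup\{t\ge0:|\{f>t\}|>\pi|y|^2\}$, with $\sup\emptyset=0$. Then for $t\ge0$ the set $\{f^*>t\}$ is the open disc about $0$ with the same area as $\{f>t\}$. For instance, if $f$ is the sum of two disjointly supported translates of $\max(1-|y|,0)$, then $|\{f>t\}|=2\pi(1-t)^2$ and $f^*(y)=\max(1-|y|/\sqrt2,0)$.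

**Step 1: reduction to functions radial in $y$.** Let $u\ge0$ be Lipschitz on $X$ with constant $\ell$ and compact support, and let $u^*(\cdot,\theta)$ be the Schwarz symmetrisation of $u(\cdot,\theta)$ for each $\theta$. We show $\mathsf E(u^*)\le\mathsf E(u)$ and $\|u^*\|_4=\|u\|_4$.

*The function $u^*$ is Lipschitz with compact support.* For the $y$-variable, fix $\theta$ and write $f=u(\cdot,\theta)$. If $t-\ell h\ge0$, then $\{f>t\}+B_h\subset\{f>t-\ell h\}$ for the open disc $B_h$. By the Brunn–Minkowski inequality the left side has at least the area of $\{f^*>t\}+B_h$ (when $\{f>t\}\ne\emptyset$), so $\{f^*>t\}+B_h\subset\{f^*>t-\ell h\}$, which says that $f^*$ has Lipschitz constant $\ell$. For the $\theta$-variable, suppose $|u(\cdot,\theta)-u(\cdot,\theta')|\le\varepsilon$. Then $\{u(\cdot,\theta)>t+\varepsilon\}\subset\{u(\cdot,\theta')>t\}$ for all $t\ge0$, and the corresponding discs are nested likewise; so $u^*(\cdot,\theta)\le u^*(\cdot,\theta')+\varepsilon$, and symmetrically. With $\varepsilon=\ell\,d(\theta,\theta')$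 we get $|u^*(y,\theta)-u^*(y,\theta')|\le\ell\,d(\theta,\theta')$. If $u$ vanishes for $|y|>\rho$, so does $u^*$.

*Norms and the $y$-gradient.* On each slice $L^p$ norms are preserved, and $\int|\nabla_yu^*|^2\le\int|\nabla_yu|^2$ by the Pólya–Szegő inequality.

*The $\theta$-gradient.* Let $X_1,X_2,X_3$ be the rotation fields $X_i(\theta)=e_i\times\theta$ on $S^2$, with flows $R^i_t$. For a tangent vector $\xi$ at $\theta$, $\sum_i(\xi\cdot(e_i\times\theta))^2=|\theta\times\xi|^2=|\xi|^2$, so $|\nabla_\theta u|^2=\sum_i(X_iu)^2$. As $R^i_t$ only permutes slices, $(u\circ R^i_t)^*=u^*\circ R^i_t$. Symmetrisation is nonexpansive in $L^2(\mathbb R^2)$ (Lieb–Loss, *Analysis*, Thm 3.5). Applying this on each slice and integrating over $\theta$,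
$$\|u^*\circ R^i_t-u^*\|_2\le\|u\circ R^i_t-u\|_2 .$$
Divide by $t$ and let $t\to0$. The difference quotients are bounded with fixed compact support, and they converge almost everywhere by Rademacher's theorem; so $\|X_iu^*\|_2\le\|X_iu\|_2$. This proves the claim.

For $f\in C_c^\infty(X)$ apply this to $|f|$, which is Lipschitz with $\mathsf E(|f|)=\mathsf E(f)$. We conclude that $K$ is also the infimum of $\mathsf E(u)/\|u\|_4^2$ over nonnegative $u\in H^1(X)\setminus0$ that are radial in $y$.

**Step 2: a minimising sequence, and no mass at infinity.** Let $u_k\ge0$ be radial in $y$ with $\|u_k\|_4=1$ and $\mathsf E(u_k)\to K$. The sequence is bounded in $H^1$. Pass to a subsequence with $u_k\rightharpoonup u$ in $H^1(X)$ and almost everywhere; then $u\ge0$ is radial in $y$. Put $v_k=u_k-u$. We claim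
$$\int_{r>1}v_k^4\to0. \tag{6.1}$$
Radial symmetry makes the region $r>1$ three-dimensional. On $S^2\times(1,R)$ with the measure $dr\,d\theta$, $v_k\to0$ in $L^4$ by Rellich, since $4<6$. On $S^2\times(j,j+1)$, $j\ge1$, the three-dimensional Sobolev inequality has a constant independent of $j$, and passing between $dr\,d\theta$ and $r\,dr\,d\theta$ costs factors $j^{-1}$ and $j+1$:
$$\int_{j<r<j+1}v_k^4\,r\,dr\,d\theta\le C(j+1)\Big(j^{-1}\|v_k\|^2_{H^1(\{j<r<j+1\})}\Big)^2 .$$
Summing over $j\ge R$, $R\in\mathbb N$, gives $\int_{r>R}v_k^4\le\frac CR\|v_k\|_{H^1}^4$. Let $k\to\infty$ and then $R\to\infty$.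

**Step 3: what concentrates near the axis pays $K_0$.** We claim that for every $\varepsilon>0$
$$\mathsf E(v_k)\ge\frac{K_0}{1+\varepsilon}\|v_k\|_4^2-o(1). \tag{6.2}$$
Let $\chi=\chi(r)$ be a smooth cutoff, $0\le\chi\le1$, $\chi=1$ for $r\le1$, $\chi=0$ for $r\ge2$. Embed $S^2\times\{|y|\le2\}$ isometrically in $S^2\times\mathbb T^2$ with a large flat torus. By Aubin's inequality on this closed manifold, there is $C_\varepsilon$ with $K_0\|f\|_4^2\le(1+\varepsilon)\int|\nabla f|^2+C_\varepsilon\int f^2$ for $f\in H^1$ supported in $S^2\times\{r\le2\}$. By Rellich $v_k\to0$ in $L^2(S^2\times\{r<2\})$, so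
$$\int\chi^2|\nabla v_k|^2=\int|\nabla(\chi v_k)|^2-2\int\chi v_k\nabla\chi\cdot\nabla v_k-\int v_k^2|\nabla\chi|^2=\int|\nabla(\chi v_k)|^2+o(1).$$
Hence
$$\mathsf E(v_k)\ge\int\chi^2|\nabla v_k|^2\ge\frac{K_0}{1+\varepsilon}\|\chi v_k\|_4^2-o(1)=\frac{K_0}{1+\varepsilon}\|v_k\|_4^2-o(1),$$
where the last equality uses (6.1).

**Step 4: the weak limit is a minimiser.** Let $\tau=\|u\|_4^4$. The Brezis–Lieb lemma gives $\|v_k\|_4^4\to1-\tau$, and weak convergence gives $\mathsf E(u_k)=\mathsf E(u)+\mathsf E(v_k)+o(1)$. With $\mathsf E(u)\ge K\sqrt\tau$, (6.2) and $\varepsilon\to0$,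
$$K\ge K\sqrt\tau+K_0\sqrt{1-\tau}.$$
Now $\sqrt\tau+\sqrt{1-\tau}\ge1$ with equality only for $\tau\in\{0,1\}$. If $0<\tau<1$, then, as $K_0>K>0$, the right side exceeds $K$; if $\tau=0$, we get $K\ge K_0$. Both are impossible by (3.1). So $\tau=1$, $\|u\|_4=1$, and $\mathsf E(u)\le\lim\mathsf E(u_k)=K$: $u$ is a minimiser. $\square$

**Step 5: the equation.** By the definition of $K$ this $u$ minimises over all of $H^1(X)$, so it satisfies $-\Delta u+\frac13u=Ku^3$ weakly, against all test functions. Multiplying $u$ by $\sqrt K$, we obtain $u\ge0$, radial in $y$, with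
$$-\Delta u+\tfrac13u=u^3\ \text{ on }X,\qquad\int_Xu^4=K^2,\quad\text{i.e. }K^2=8\pi^2n. \tag{6.3}$$
From here on $u$ is this function.

## 7. Smoothness, positivity and exponential decay

We need decay so that the weighted integrals $V,P$ converge and all integrations by parts are legitimate.

**Step 1: smoothness and positivity.** Write the equation as $-\Delta u=(u^2-\frac13)u$, with $u^2\in L^2$ and $2=\frac{\dim X}2$. By Brezis–Kato/Trudinger, $u\in L^p_{loc}$ for all $p<\infty$; elliptic regularity then makes $u$ smooth. By the strong maximum principle $u>0$.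

**Step 2: $u\to0$ at infinity.** All constants below are independent of the point $p$, since $X$ is homogeneous. Let $\eta$ be a smooth cutoff supported in $B_1(p)$ with $\eta=1$ on $B_{3/4}(p)$. Testing (6.3) with $\eta^2u^3$ gives
$$3\int\eta^2u^2|\nabla u|^2+2\int\eta u^3\nabla u\cdot\nabla\eta+\tfrac13\int\eta^2u^4=\int\eta^2u^6 .$$
The second term is at least $-\int\eta^2u^2|\nabla u|^2-\int u^4|\nabla\eta|^2$, so $2\int\eta^2u^2|\nabla u|^2\le\int\eta^2u^6+C\int_{B_1(p)}u^4$. Since $|\nabla(\eta u^2)|^2\le8\eta^2u^2|\nabla u|^2+2u^4|\nabla\eta|^2$,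
$$\|\eta u^2\|_{H^1}^2\le C\int_{B_1(p)}u^4+C\int\eta^2u^6 .$$
By Hölder and Sobolev,
$$\int\eta^2u^6=\int u^2(\eta u^2)^2\le\|u\|^2_{L^4(B_1(p))}\|\eta u^2\|_{L^4}^2\le C\|u\|^2_{L^4(B_1(p))}\|\eta u^2\|^2_{H^1}.$$
As $u\in L^4(X)$, $\|u\|_{L^4(B_1(p))}\to0$ as $p\to\infty$. So for $p$ far out the last term is absorbed, and a further use of Sobolev gives $\|u\|_{L^8(B_{3/4}(p))}\le C\|u\|_{L^4(B_1(p))}$. Now $-\Delta u\le u^3$ with $u^3\in L^{8/3}(B_{3/4}(p))$ and $\frac83>2=\frac{\dim X}2$. By Gilbarg–Trudinger, Thm 8.17,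
$$\sup_{B_{1/2}(p)}u\le C\big(\|u\|_{L^2(B_{3/4}(p))}+\|u\|^3_{L^8(B_{3/4}(p))}\big)\to0\qquad(p\to\infty).$$
Since $S^2$ is compact, $p\to\infty$ means $r\to\infty$.

**Step 3: exponential decay.** Choose $R_0$ with $u^2\le\frac1{12}$ for $r\ge R_0$. There $\Delta u=(\frac13-u^2)u\ge\frac14u$. Let $w=Ce^{-r/2}$ with $C$ so large that $w\ge u$ at $r=R_0$. Then $\Delta w=w_{rr}+\frac1rw_r=(\frac14-\frac1{2r})w\le\frac14w$, so $\Delta(u-w)\ge\frac14(u-w)$ for $r>R_0$. Since $u-w\le0$ at $r=R_0$ and $u-w\to0$ at infinity, a positive value of $u-w$ would force a positive maximum at an interior point, where $0\ge\Delta(u-w)\ge\frac14(u-w)>0$. So $u\le w$. Interior $W^{2,q}$ estimates with $q>4$ and Sobolev embedding give $|\nabla u(p)|\le C\sup_{B_1(p)}(u+u^3)$. Hence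
$$u,\ |\nabla u|=O(e^{-r/2}). \tag{7.1}$$
So Lemma 5.1 applies to $u$, all integrals below converge, and all boundary terms at infinity vanish.

## 8. Weighted Pohozaev identities and $n+\frac P6\ge\frac43$

**Step 1: an energy that decreases in $r$.** In polar form the equation is
$$u_{rr}+\tfrac1ru_r+\Delta_\theta u-\tfrac13u+u^3=0,$$
an evolution in $r$ of functions on $S^2$, with friction term $\frac1ru_r$. Its energy is
$$e(r)=\int_{S^2}\Big(\tfrac12u_r^2+\tfrac14u^4-\tfrac12|\nabla_\theta u|^2-\tfrac16u^2\Big)d\sigma .$$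
Integrating by parts on $S^2$,
$$e'(r)=\int_{S^2}u_r\big(u_{rr}+u^3+\Delta_\theta u-\tfrac13u\big)d\sigma=-\frac1r\int_{S^2}u_r^2\,d\sigma .$$

**Step 2: two weights.** For $k=0,2$ put
$$A_k=\langle r^ku_r^2\rangle,\qquad B_k=\big\langle r^k\big(|\nabla_\theta u|^2+\tfrac13u^2\big)\big\rangle,\qquad D_k=\langle r^ku^4\rangle ,$$
so $A_0=G$, $A_2=V$, $D_0=n$, $D_2=P$, $B_0=T+\frac M3$. Integrate $r^{k+2}e'$ over $(0,\infty)$. By Step 1 the result is $-A_k$. By parts (with $e$ bounded near $0$ and (7.1) at infinity) it is $-(k+2)\int_0^\infty r^{k+1}e\,dr=-(k+2)\big(\frac12A_k+\frac14D_k-\frac12B_k\big)$. Solving for $B_k$,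
$$B_k=\frac k{k+2}A_k+\frac12D_k. \tag{8.1}$$

**Step 3: testing the equation.** We combine (8.1) with the identities obtained by multiplying (6.3) by $u$ and by $r^2u$.

Testing with $u$ gives $G+B_0=n$, and (8.1) with $k=0$ gives $B_0=\frac n2$. So
$$B_0=T+\tfrac M3=\tfrac n2,\qquad G=\tfrac n2. \tag{8.2}$$

Testing with $r^2u$, where $\nabla u\cdot\nabla(r^2u)=r^2|\nabla u|^2+2ruu_r$, gives $V+2\langle ruu_r\rangle+B_2=P$. Here $2\int ruu_r\,r\,dr=\int r^2(u^2)_r\,dr=-2\int u^2r\,dr$, so $V-2M+B_2=P$. By (8.1) with $k=2$, $B_2=\frac12V+\frac12P$. Hence $\frac32V=2M+\frac12P$, that is,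
$$3V=4M+P. \tag{8.3}$$

**Step 4: insertion in Lemma 5.1.** By (8.3) and (8.2),
$$T+\tfrac V4=T+\tfrac M3+\tfrac P{12}=\tfrac n2+\tfrac P{12}.$$
The unknown radial weight $V$ has been traded for $M$, with exactly the coefficient $\frac13$ of the scalar-curvature term, at the price $\frac P{12}$. Now (5.1) with $G=\frac n2$ reads $\frac n2\big(\frac n2+\frac P{12}\big)\ge\frac n3$, so
$$n+\frac P6\ge\frac43. \tag{8.4}$$
If $P$ were $0$, this would be the value of $S^4$. We have room: we only need $n>1.12$, so a moderate upper bound for $P$ is enough.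

## 9. An upper bound for $P$ in terms of $n$

We bound $P$ first along each half-line $\theta=$ const, by a one-dimensional inequality, and then average over $S^2$.

**Lemma 9.1.** For $w\in H^1(\mathbb R)$: $\displaystyle\int w^4\le\tfrac1{\sqrt3}\Big(\int w^2\Big)^{3/2}\Big(\int w'^2\Big)^{1/2}$.

**Proof.** Let $w\ne0$, $F=\int w^2$, $D=\int w'^2>0$ and $\beta(x)=\frac2F\int_{-\infty}^xw^2-1$. Then $\beta$ increases from $-1$ to $1$ and $\beta'=\frac2Fw^2$. As $w\to0$ at $\pm\infty$, $2\int\beta ww'=\int\beta(w^2)'=-\int\beta'w^2=-\frac2F\int w^4$. So for $\lambda>0$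
$$0\le\int(w'+\lambda\beta w)^2=D-\frac{2\lambda}F\int w^4+\lambda^2\int\beta^2w^2,\qquad\int\beta^2w^2=\frac F2\int\beta^2\beta'=\frac F3 .$$
Take $\lambda=\sqrt{3D/F}$: then $\frac{2\lambda}F\int w^4\le2D$, which is the assertion. $\square$

The constant is sharp: for $w=1/\cosh x$ one has $\int w^4=\frac43$, $\int w^2=2$, $\int w'^2=\frac23$, and both sides equal $\frac43$.

**Step 1: one ray.** Fix $\theta$ and let $F=F(\theta)=\int u^2r\,dr$, $V_\theta=\int r^2u_r^2\,r\,dr$, $P_\theta=\int r^2u^4\,r\,dr$. These become translation-invariant integrals in logarithmic coordinates: with $x=\log r$ and $w=ru$ we have $w_x=rw_r=w+r^2u_r$. So $F=\int w^2dx$, $P_\theta=\int w^4dx$, and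
$$V_\theta=\int(w_x-w)^2dx=\int w_x^2\,dx+F,$$
using $\int(w^2)_x\,dx=0$. Lemma 9.1 gives
$$P_\theta\le\tfrac1{\sqrt3}F^{3/2}(V_\theta-F)^{1/2}.$$

**Step 2: average over $S^2$.** By Cauchy–Schwarz, and since $V-M=\frac13(M+P)$ by (8.3),
$$P^2\le\tfrac13\Big(\int_{S^2}F^3d\sigma\Big)(V-M)=\tfrac19(M+P)\int_{S^2}F^3\,d\sigma. \tag{9.1}$$

**Step 3: control of $\int F^3$.** This measures how unevenly $u^2$ is distributed over $S^2$, and $T$ controls it. Let $\phi=F^{1/2}>0$. By (7.1) we may differentiate under the integral, so $\phi$ is $C^1$, with $\phi\nabla\phi=\int u\nabla_\theta u\,r\,dr$. Cauchy–Schwarz gives $\phi^2|\nabla\phi|^2\le F\int|\nabla_\theta u|^2r\,dr$, so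
$$|\nabla\phi|^2\le\int|\nabla_\theta u|^2r\,dr,\qquad\int_{S^2}|\nabla\phi|^2d\sigma\le T,\qquad\int_{S^2}\phi^2d\sigma=M.$$
The inequality of Beckner (Ann. of Math. 138 (1993); also Bidaut-Véron–Véron, Invent. Math. 106 (1991)) on the unit sphere $S^2$ with normalised measure states, for $2\le q<\infty$,
$$\Big(\int|\phi|^qd\sigma\Big)^{2/q}\le\int\phi^2d\sigma+\frac{q-2}2\int|\nabla\phi|^2d\sigma .$$
(To recall the constant: for $\phi=1+\varepsilon\psi$ with $\psi$ a first spherical harmonic, of eigenvalue $2$, both sides are $1+(q-1)\varepsilon^2\int\psi^2d\sigma$ up to $O(\varepsilon^3)$.) With $q=6$ and (8.2),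
$$\Big(\int F^3d\sigma\Big)^{1/3}\le M+2T\le M+3T=3B_0=\tfrac{3n}2 .$$

**Step 4: the bound.** Also $M\le3B_0=\frac{3n}2$. Inserting both in (9.1), with $\frac19\cdot\frac{27n^3}8=\frac{3n^3}8$,
$$P^2\le\frac{3n^3}8\Big(\frac{3n}2+P\Big). \tag{9.2}$$

## 10. The numbers: $n>\frac{28}{25}$

**Proof of Theorem 3.1.** By (3.1) we have $K<K_0$, so $u$ as in (6.3) exists and $K^2=8\pi^2n$. (If one prefers not to use (3.1): in the case $K\ge K_0$ one has $K^2/8\pi^2\ge\frac43>\frac{28}{25}$ at once.) Suppose $n\le\frac{28}{25}=1.12$. The right side of (9.2) increases with $n$, so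
$$P^2\le\alpha(1.68+P),\qquad\alpha=\tfrac38(1.12)^3=0.526848 .$$
The function $P^2-\alpha P-1.68\,\alpha$ is increasing for $P\ge\alpha/2$, and at $P=1.28$ it equals $1.6384-0.526848\cdot2.96>0.07>0$. So $P<1.28$, and
$$n+\frac P6<\frac{28}{25}+\frac{16}{75}=\frac43,$$
contradicting (8.4). Hence $n>\frac{28}{25}$, so $K^2>8\pi^2\cdot\frac{28}{25}$ and $6K>12\sqrt2\,\pi\sqrt{28/25}=\frac{24\sqrt{14}}5\pi$. $\square$

With Section 4 this proves Theorem 3.2, and with Section 2 it proves Corollary 3.3: $\mathbb{CP}^2$ is a connected compact Kähler surface with $\kappa=-\infty$ whose Yamabe invariant increases strictly under blowing up a point.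

The pair $n=1.13$, $P=1.22$ satisfies both inequalities: $n+\frac P6=\frac{339}{300}+\frac{61}{300}=\frac43$, and $P^2=1.4884$ while $\frac{3n^3}8(\frac{3n}2+P)>0.541\cdot2.915>1.57$. So (8.4) and (9.2) alone cannot give $n>1.13$.

## 11. Kähler surfaces with $\kappa=-\infty$

Theorem 3.2 also gives the following supplement, which the answer above does not need.

**Theorem 11.1.** Let $M$ be a connected compact Kähler surface with $\kappa(M)=-\infty$.

1. $Y(M)\ge12\sqrt2\,\pi$, with equality for $\mathbb{CP}^2$.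
2. If $M$ is a $\mathbb{CP}^1$-bundle over a curve, then $\frac{24\sqrt{14}}5\pi<Y(M)\le8\sqrt6\,\pi$. In particular, among minimal $M$, equality in (1) holds exactly for $\mathbb{CP}^2$.
3. If $Y(M)=12\sqrt2\,\pi$, then $Y(\widehat M)\ge Y(M)$. For $M=\mathbb{CP}^2$, $\sqrt{28/25}<Y(\widehat M)/Y(M)\le2/\sqrt3$.

**Proof.** **Part 2.** The structure group $PGL(2,\mathbb C)$ of a holomorphic $\mathbb{CP}^1$-bundle reduces to its maximal compact subgroup $PU(2)=SO(3)$, so Theorem 3.2 gives the lower bound. The upper bound is Aubin's inequality $Y(M,\mathcal C)\le Y(S^4,[g_{\rm round}])=8\sqrt6\,\pi$. By the Enriques–Kodaira classification a minimal $M$ is $\mathbb{CP}^2$ or such a bundle, and $\frac{24\sqrt{14}}5\pi>12\sqrt2\,\pi$.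

**Part 1.** $M$ is diffeomorphic to $M_0\#k\overline{\mathbb{CP}^2}$ with $M_0$ minimal and $k\ge0$. By Part 2 and $Y(\mathbb{CP}^2)=12\sqrt2\,\pi$ we have $Y(M_0)\ge12\sqrt2\,\pi$. Since $Y(\overline{\mathbb{CP}^2})=12\sqrt2\,\pi$, Kobayashi's inequality from Section 2 gives the claim by induction on $k$; all invariants that occur are positive.

**Part 3.** $\widehat M$ is again a connected compact Kähler surface with $\kappa=-\infty$, so the first claim is Part 1 applied to $\widehat M$. The second follows from Corollary 3.3 and from the upper bound of Part 2 for $F_1$, because $8\sqrt6/(12\sqrt2)=2/\sqrt3$. $\square$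

The argument does not determine the exact value of $Y(\mathbb{CP}^2\#\overline{\mathbb{CP}^2})$. Nor does it determine whether $Y(M)>12\sqrt2\,\pi$ for rational or ruled surfaces other than $\mathbb{CP}^2$ that are not $\mathbb{CP}^1$-bundles, such as $\mathbb{CP}^2\#k\overline{\mathbb{CP}^2}$ with $k\ge2$.
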